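\title{Nilpotent-by-\v{C}ernikov groups with trivial pseudocenter}

\begin{abstract}
The pseudocenter of a group is the intersection of the normal closures of the centralizers of its elements. We show that a non-trivial nilpotent-by-\v{C}ernikov group can have trivial pseudocenter: this happens for the wreath product $\mathbb Z\wr(\mathbb Z(p^\infty)\times\mathbb Z(p^\infty))$, for every prime $p$. We also determine which \v{C}ernikov quotients allow such examples. For a \v{C}ernikov group $Q$ with divisible part $D$, all non-trivial extensions of a nilpotent group by a homomorphic image of $Q$ have non-trivial pseudocenter if and only if $D$ has only finitely many $Q$-invariant divisible subgroups.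
\end{abstract}

\section{Introduction}

The center of a group $G$ is the intersection of the centralizers $C_G(g)$ of its elements. Replacing each centralizer by its normal closure $C_G(g)^G$, the smallest normal subgroup of $G$ containing it, one obtains the \emph{pseudocenter}
\[
P(G)=\bigcap_{g\in G}C_G(g)^G .
\]
Thus $P(G)$ is the intersection of all normal subgroups that contain the centralizer of some element. It contains $Z(G)$ and can be much larger. In $S_3$ the centralizer of a $3$-cycle is $A_3$ and the centralizer of a transposition has normal closure $S_3$, so $P(S_3)=A_3$. A simple group equals its pseudocenter, since $g\in C_G(g)$.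

There are two immediate reasons for $P(G)$ to be non-trivial. It contains the center, which settles non-trivial nilpotent groups, and it contains every minimal normal subgroup (Lemma~\ref{lem:meet}). Every non-trivial finite group has non-trivial pseudocenter (Wiegold), and the two reasons can be combined: it is known that every non-trivial nilpotent-by-finite group has non-trivial pseudocenter.

How far can ``finite'' be relaxed here? For a prime $p$, the \emph{Pr\"ufer group} $\mathbb Z(p^\infty)$ is the group of complex roots of unity of $p$-power order. A \emph{\v{C}ernikov group} is a group $Q$ with a normal subgroup $D$ of finite index that is a direct product of finitely many Pr\"ufer groups; equivalently, $Q$ has an abelian normal subgroup of finite index satisfying the minimal condition on subgroups. A group $G$ is \emph{nilpotent-by-\v{C}ernikov} if it has a nilpotent normal subgroup $N$ with $G/N$ a \v{C}ernikov group. A non-trivial \v{C}ernikov group satisfies the minimal condition, so it has a minimal normal subgroup and a non-trivial pseudocenter, exactly as a finite group does. One would therefore guess that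 the following question, posed in \cite{BDIT}, has a positive answer.

\begin{quote}
\emph{Does every non-trivial nilpotent-by-\v{C}ernikov group have a non-trivial pseudocenter?}
\end{quote}

The answer is no.

\begin{theorem}\label{thm:A}
Let $p$ be a prime, $D=\mathbb Z(p^\infty)\times\mathbb Z(p^\infty)$, $A=\mathbb Z[D]$ and $G=A\rtimes D=\mathbb Z\wr D$. Then $P(G)=1$.
\end{theorem}

Here $A$ is the additive group of the integral group ring, on which $D$ acts by multiplication. The group $G$ is metabelian and (free abelian)-by-\v{C}ernikov.

The guess is nevertheless correct for many quotients $Q$, and these can be described exactly. An abelian group $E$ is \emph{divisible} (or radicable) if every element of $E$ is an $n$-th power for every $n\ge1$. The subgroup $D$ in the definition of a \v{C}ernikov group $Q$ is the largest divisible abelian subgroup of $Q$; it is called the \emph{divisible part} of $Q$, and the number of its Pr\"ufer factors is its \emph{rank}. A subgroup of $D$ is \emph{$Q$-invariant} if it is normal in $Q$.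

\begin{theorem}\label{thm:B}
Let $G\neq1$ have a nilpotent normal subgroup $N$ with $Q=G/N$ a \v{C}ernikov group, and let $D$ be the divisible part of $Q$. If $D$ has only finitely many $Q$-invariant divisible subgroups, then $P(G)\neq1$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $Q$ be a \v{C}ernikov group with divisible part $D$, and suppose that $D$ has infinitely many $Q$-invariant divisible subgroups. Then there are a finite normal subgroup $C\le D$ of $Q$ and a group $G=A\rtimes(Q/C)$, with $A$ free abelian, such that $P(G)=1$. If $Q$ is abelian, one may take $C=1$.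
\end{theorem}

\begin{theorem}\label{thm:D}
For a \v{C}ernikov group $Q$ with divisible part $D$, the following are equivalent:
\begin{enumerate}
\item[(1)] every non-trivial group $G$ with a nilpotent normal subgroup $N$ such that $G/N$ is a homomorphic image of $Q$ has $P(G)\neq1$;
\item[(2)] $D$ has only finitely many $Q$-invariant divisible subgroups.
\end{enumerate}
If $Q$ is abelian, these conditions are equivalent to $D$ being locally cyclic (of rank at most $1$ for each prime), and in {\rm(1)} ``a homomorphic image of $Q$'' may be replaced by ``isomorphic to $Q$''.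
\end{theorem}

If $D$ has rank at most $1$, its only divisible subgroups are $1$ and $D$. So condition (2) holds when $Q$ is finite, which is the nilpotent-by-finite case, or Pr\"ufer-by-finite, and the rank $2$ in Theorem~\ref{thm:A} is minimal. Condition (2) can also hold in higher rank; see Example~\ref{ex:higher}.

All proofs compare $C_G(g)^G$ with one subgroup of an abelian normal subgroup $B$ of $G$: the normal subgroup $\Delta_g(B)$ generated by the commutators $[b,g]$ and the fixed points of $g$ in $B$. It always lies in $C_G(g)^G$ (Section~\ref{sec:delta}). In $\mathbb Z\wr D$ this lower bound is attained for suitable $g$, which turns $P(G)$ into an intersection of explicit ideals of $\mathbb Z[D]$; characters of $D$ show that the intersection is zero in rank two (Section~\ref{sec:wreath}). Section~\ref{sec:cernikov} translates invariant divisible subgroups into subrepresentations over $\mathbb Q_p$. Section~\ref{sec:B} shows that the subgroups $\Delta_g(B)$ have non-trivial intersection under condition (2), and Section~\ref{sec:C} adapts the wreath product to non-abelian $Q$ and proves Theorems~\ref{thm:C} and~\ref{thm:D}.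

\section{What a normal closure of a centralizer must contain}\label{sec:delta}

\begin{lemma}\label{lem:meet}
If $M\ne1$ is a normal subgroup of a group $G$ and $g\in G$, then $M\cap C_G(g)^G\neq1$. In particular, every minimal normal subgroup of $G$ lies in $P(G)$.
\end{lemma}

\begin{proof}
If $g$ centralizes $M$, then $M\le C_G(g)$. Otherwise some $m\in M$ has $mgm^{-1}g^{-1}\ne1$. This element equals $m\cdot(gm^{-1}g^{-1})\in M$, and it equals $(mgm^{-1})\cdot g^{-1}\in\langle g\rangle^G\le C_G(g)^G$. If $M$ is minimal normal, the non-trivial normal subgroup $M\cap C_G(g)^G$ must be $M$.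
\end{proof}

By induction, finitely many subgroups $C_G(g)^G$ of a non-trivial group have non-trivial intersection. To exploit this when $G$ has infinitely many conjugacy classes, we need a substitute for $C_G(g)^G$ that depends only on the image of $g$ in a small quotient.

\begin{definition}
Let $Q$ be a group, $B$ a left $\mathbb ZQ$-module and $h\in Q$. Then $\Delta_h(B)$ is the submodule generated by $(1-h)B$ and $C_B(h)=\{b\in B: hb=b\}$.
\end{definition}

The submodule $\Delta_h(B)$ depends only on the action of $h$ on $B$, and $\Delta_h(B')\le\Delta_h(B)$ for submodules $B'\le B$. It is constant on conjugacy classes, because $(1-xhx^{-1})B=x(1-h)B$ and $C_B(xhx^{-1})=xC_B(h)$.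

An abelian normal subgroup $B$ of $G$, written additively, is a left $\mathbb ZG$-module under $g\cdot b=gbg^{-1}$, and its submodules are the normal subgroups of $G$ inside $B$.

\begin{lemma}\label{lem:delta}
\begin{enumerate}
\item[(i)] If $B$ is an abelian normal subgroup of $G$ and $g\in G$, then $\Delta_g(B)\le C_G(g)^G$.
\item[(ii)] If $B$ is a $\mathbb ZQ$-module, $B_0\neq0$ is a submodule and $h_1,\dots,h_k\in Q$, then $B_0\cap\Delta_{h_1}(B)\cap\dots\cap\Delta_{h_k}(B)\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $C_B(g)\le C_G(g)$, and $(1-g)b$ is the element $(bgb^{-1})g^{-1}$ of $\langle g\rangle^G\le C_G(g)^G$.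

(ii) By induction it suffices to treat $k=1$, $h=h_1$. If $h$ acts trivially on $B_0$, then $B_0\le C_B(h)$. Otherwise $0\neq(1-h)B_0\subseteq B_0\cap\Delta_h(B)$.
\end{proof}

The lemma already gives the nilpotent-by-finite case. If $N\ne1$ is nilpotent and normal of finite index in $G$, then $B=Z(N)\neq1$ is a module for the finite group $G/N$, so there are finitely many submodules $\Delta_g(B)$; their intersection is non-zero by (ii) and lies in $P(G)$ by (i).

For the examples we need upper bounds, that is, centralizers. For a left $\mathbb ZQ$-module $A$, the group $A\rtimes Q$ consists of the pairs $(a,q)$ with $(a,q)(b,r)=(a+qb,qr)$; we identify $A$ and $Q$ with subgroups, and $(a,q)$ acts on $A$ as $q$. Comparing $(a+qb,qr)$ with $(b,r)(a,q)=(b+ra,rq)$, we see that $(b,r)$ centralizes $(a,q)$ if and only if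
\begin{equation}\label{eq:cent}
qr=rq\qquad\text{and}\qquad(1-r)a=(1-q)b .
\end{equation}
For a set $\Omega$ and a ring $k$, let $k[\Omega]$ be the free $k$-module on $\Omega$. The next lemma solves \eqref{eq:cent} in the cases that occur.

\begin{lemma}\label{lem:ring}
\begin{enumerate}
\item[(i)] Let a finite cyclic group $\langle q\rangle$ act on a set $\Omega$. The kernel of the map from $\mathbb Z[\Omega]$ to the free abelian group on the $\langle q\rangle$-orbits is $(1-q)\mathbb Z[\Omega]$.
\item[(ii)] Let $D$ be an abelian group, $M=\mathbb Z[D]$, $q\in D$ of finite order $n$, and $N_q=1+q+\dots+q^{n-1}$. Then $C_M(q)=N_qM$ and $N_q\equiv n$ modulo $(1-q)M$.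
\item[(iii)] In {\rm(ii)}, if $b\in M$ satisfies $(1-q)b=c(1-q^i)$ with integers $c$ and $i\ge0$, then $b\in(1-q)M+nM+cM$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The kernel is spanned by the differences $\omega-q^j\omega=(1-q)(1+q+\dots+q^{j-1})\omega$ with $j\geq0$, and it contains $(1-q)\mathbb Z[\Omega]$.

(ii) An element fixed by $q$ has constant coefficients on each coset $d\langle q\rangle$, so it is a combination of the coset sums $N_qd$. Each $q^j$ is congruent to $1$ modulo $(1-q)M$.

(iii) The element $b-c(1+q+\dots+q^{i-1})$ is annihilated by $1-q$, so it lies in $N_qM\le(1-q)M+nM$.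
\end{proof}

\section{Wreath products $\mathbb Z\wr D$ and the counterexample}\label{sec:wreath}

\subsection*{The pseudocenter as an intersection of ideals}

\begin{proposition}\label{prop:wreath}
Let $D$ be a periodic abelian group, $A=\mathbb Z[D]$ and $G=A\rtimes D$. For $q\in D$ of order $n$ put $J_q=(1-q)A+nA$. Then $P(G)=\bigcap_{q\in D}J_q$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:ring}(ii), $\Delta_q(A)=(1-q)A+N_qA=J_q$. Every element $(a,q)$ acts on $A$ as $q$, so $\bigcap_qJ_q\le P(G)$ by Lemma~\ref{lem:delta}(i).

Conversely, fix $q$ of order $n$, let $g=(n\cdot1,q)$ and $(b,r)\in C_G(g)$. By \eqref{eq:cent}, $n(1-r)=(1-q)b$, so $n(1-\bar r)=0$ in $\mathbb Z[D/\langle q\rangle]$, where $\bar r=r\langle q\rangle$. Hence $r=q^i$ for some $i\ge0$, and $b\in J_q$ by Lemma~\ref{lem:ring}(iii). Thus $C_G(g)\le J_q\langle q\rangle$. By Lemma~\ref{lem:ring}(i), $J_q$ is the kernel of $A\to(\mathbb Z/n)[D/\langle q\rangle]$, so $J_q\langle q\rangle$ is the kernel of the natural homomorphism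
\[
G\longrightarrow(\mathbb Z/n)[D/\langle q\rangle]\rtimes\bigl(D/\langle q\rangle\bigr).
\]
It is therefore normal, and $P(G)\le J_q\langle q\rangle$. For $q=1$ this says $P(G)\le A$, and then $P(G)\le A\cap J_q\langle q\rangle=J_q$ for all $q$.
\end{proof}

The first coordinate $a=n\cdot1$ of $g$ serves two purposes. It is non-zero in order to keep $D$ out of the centralizer: for $a=0$ the centralizer contains every $r\in D$, and its normal closure contains all $(1-r)A$. It lies in $J_q$ in order not to enlarge the normal closure: for $a=1$ the element $g=(1,q)$ is conjugate to $(r,q)$, and $(1,q)(r,q)^{-1}=(1-r,1)$.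

\begin{example}\label{ex:rank1}
If $D$ is finite, then $|D|A\le J_q$ for all $q$. If $D=\mathbb Z(p^\infty)$ and $c\in D$ has order $p$, then $c\in\langle q\rangle$ for every $q\ne1$, so $1-c\in(1-q)A$; as $J_1=A$, we get $1-c\in P(G)$. If $D=\mathbb Z(p^\infty)\times\mathbb Z(\ell^\infty)$ with $p\neq\ell$, and $c,c'$ have orders $p,\ell$, then every $\langle q\rangle\ne1$ contains $c$ or $c'$, and the non-zero element $(1-c)(1-c')$ lies in $P(G)$.
\end{example}

So elements of bounded order are neutralized by the summand $nA$, and elements of large order by a small subgroup that they all generate. To make $\bigcap_qJ_q$ vanish, the elements of large order must point in many directions. For a Pr\"ufer $p$-subgroup $E\le D$ let $I_E$ be the kernel of $\mathbb Z[D]\to\mathbb Z[D/E]$. Then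
\begin{equation}\label{eq:IE}
\bigcap_{q\in E}J_q\le I_E .
\end{equation}
Indeed, if $q\in E$ has order $p^n$, the image of $J_q$ in $\mathbb Z[D/E]$ is $p^n\mathbb Z[D/E]$, and these subgroups intersect in $0$. It remains to see whether the ideals $I_E$ intersect in $0$.

\subsection*{The case $p=2$ by hand}

Let $D=E_1\times E_2$ with $E_1,E_2\cong\mathbb Z(2^\infty)$, and let $E_3$ be the diagonal. The involutions of $E_1,E_2,E_3$ are $u,v,uv$; put $S=\{1,u,v,uv\}$ and take $x=x_1+x_uu+x_vv+x_{uv}uv\in\mathbb Z[S]$. Modulo $E_1$ the elements $1,u$ become equal, and so do $v,uv$, while $v\notin E_1$. The same reasoning for $E_2$ and $E_3$ gives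
\begin{align*}
x\in I_{E_1}&\iff x_1+x_u=0=x_v+x_{uv},\\
x\in I_{E_2}&\iff x_1+x_v=0=x_u+x_{uv},\\
x\in I_{E_3}&\iff x_1+x_{uv}=0=x_u+x_v .
\end{align*}
The first two lines are solved by $(1-u)(1-v)=1-u-v+uv$. All three force $x_u=x_v=x_{uv}=-x_1$ and then $-2x_1=0$, so $x=0$. The reason is that each of the four characters of $S$ is trivial on at least one of $u,v,uv$, so all four vanish on $x$. The last step uses that $\mathbb Z$ has no $2$-torsion: over $\mathbb F_2$ the element $1+u+v+uv=(1-u)(1-v)=(1-uv)(1-u)$ lies in $(1-q)\mathbb F_2[D]$ for every $q\neq1$, so $P(\mathbb F_2[D]\rtimes D)\neq1$ by Lemma~\ref{lem:delta}(i).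

The three subgroups detect $\mathbb Z[S]$, but not $\mathbb Z[D]$. If $w\in E_3$ has order $4$, then $(1-u)(1-v)(1-w)$ lies in $I_{E_1}\cap I_{E_2}\cap I_{E_3}$, and it is non-zero because $S$ and $wS$ are disjoint. For any finite list $E_1,\dots,E_l$ of Pr\"ufer subgroups, choose $w_j\in E_j$ outside the finite group $\langle w_1,\dots,w_{j-1}\rangle$; by the same disjointness, $\prod_j(1-w_j)$ is a non-zero element of $\bigcap_jI_{E_j}$. Hence the counterexample needs infinitely many Pr\"ufer subgroups. This is the origin of the finiteness condition in Theorem~\ref{thm:B}.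

\subsection*{Separation by characters}

We use the additive model $\mathbb Z(p^\infty)\cong\mathbb Q_p/\mathbb Z_p$ and two standard facts: a non-trivial homomorphic image of $\mathbb Q_p/\mathbb Z_p$ is isomorphic to $\mathbb Q_p/\mathbb Z_p$, and every endomorphism of $\mathbb Q_p/\mathbb Z_p$ is multiplication by a unique element of $\mathbb Z_p$.

\begin{lemma}\label{lem:sep}
Let $D$ be a periodic abelian group, $Y\le D$ a subgroup isomorphic to $\mathbb Z(p^\infty)\times\mathbb Z(p^\infty)$, and $0\ne x\in\mathbb Z[D]$. Then there is a Pr\"ufer subgroup $E\le Y$ such that the image of $x$ in $\mathbb Z[D/E]$ is non-zero.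
\end{lemma}

\begin{proof}
Write $x=\sum_{s\in S}x_ss$ with $S$ a finite subgroup of $D$. A homomorphism $\chi$ from $S$ or $D$ to $\mathbb C^*$ extends linearly to the group ring. By the orthogonality relations $x_s=|S|^{-1}\sum_\chi\chi(x)\overline{\chi(s)}$, the sum running over the characters of $S$, so $\chi(x)\ne0$ for some $\chi$. A homomorphism from a subgroup of an abelian group into a divisible group extends to the whole group, so $\chi$ extends to $\chi\colon D\to\mathbb C^*$.

The group $\chi(Y)$ consists of roots of unity of $p$-power order. So $\chi|_Y$ is a homomorphism $(\mathbb Q_p/\mathbb Z_p)^2\to\mathbb Q_p/\mathbb Z_p$, of the form $(y,z)\mapsto\alpha y+\beta z$ with $\alpha,\beta\in\mathbb Z_p$. If $\alpha=\beta=0$, let $E$ be a factor of $Y$. Otherwise let $E=\{(\beta z,-\alpha z):z\in\mathbb Q_p/\mathbb Z_p\}$, a non-trivial image of a Pr\"ufer group. In both cases $E$ is a Pr\"ufer subgroup of $\ker\chi$. Thus $\chi$ factors through $\mathbb Z[D/E]$, and $\chi(x)\neq0$ shows that the image of $x$ there is non-zero.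
\end{proof}

Rank two is used in finding $E$: a single Pr\"ufer group has injective characters.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:wreath} and \eqref{eq:IE}, $P(G)\le\bigcap_EI_E$, where $E$ runs over the Pr\"ufer subgroups of $D$. This intersection is zero by Lemma~\ref{lem:sep} with $Y=D$.
\end{proof}

\section{Invariant divisible subgroups of \v{C}ernikov groups}\label{sec:cernikov}

Let $Q$ be a \v{C}ernikov group with divisible part $D$. We recall the standard facts. The minimal condition on subgroups passes to subgroups, quotients and extensions, and an abelian group satisfies it if and only if it is a direct product of finitely many Pr\"ufer groups and a finite group. A divisible abelian group has no proper subgroup of finite index. Consequently: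
\begin{enumerate}
\item[(F1)] $Q$ satisfies the minimal condition on subgroups;
\item[(F2)] $D$ involves finitely many primes, and $D[n]=\{d\in D:d^n=1\}$ is finite for each $n\ge1$;
\item[(F3)] every subgroup $L\le D$ has a largest divisible subgroup $L^\circ$, which is characteristic and of finite index in $L$;
\item[(F4)] divisible subgroups and homomorphic images of $D$ are direct products of finitely many Pr\"ufer groups.
\end{enumerate}

\begin{lemma}\label{lem:quot}
Let $K$ be a normal subgroup of $Q$. Then $Q/K$ is a \v{C}ernikov group with divisible part $DK/K$, and every invariant divisible subgroup of $DK/K$ is the image of a $Q$-invariant divisible subgroup of $D$. In particular, condition {\rm(2)} of Theorem~\ref{thm:D} passes to homomorphic images.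
\end{lemma}

\begin{proof}
The group $DK/K\cong D/(D\cap K)$ is normal of finite index in $Q/K$, and (F4) applies to it. An invariant divisible subgroup of $D/(D\cap K)$ is $L/(D\cap K)$ with $L\le D$ normal in $Q$. By (F3), $L^\circ$ is $Q$-invariant and its image has finite index in the divisible group $L/(D\cap K)$, so the image is the whole group.
\end{proof}

To count divisible subgroups we linearize. A \emph{lattice} in a finite-dimensional $\mathbb Q_p$-space $V$ is a finitely generated $\mathbb Z_p$-submodule $\Lambda$ that spans $V$. Since $\mathbb Z_p$ is a principal ideal domain, $\Lambda$ is the $\mathbb Z_p$-span of a basis of $V$; hence $V/\Lambda\cong(\mathbb Q_p/\mathbb Z_p)^{\dim V}$ and $\bigcap_np^n\Lambda=0$. The image of $\Lambda$ under a linear surjection is a lattice, and $U\cap\Lambda$ is a lattice in each subspace $U$.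

\begin{lemma}\label{lem:dict}
Let $\Lambda$ be a lattice in $V$ and $\pi\colon V\to V/\Lambda$ the quotient map. Then $U\mapsto\pi(U)$ is a bijection from the subspaces of $V$ to the divisible subgroups of $V/\Lambda$, and $\pi(U)\le\pi(U')$ if and only if $U\le U'$. The Pr\"ufer subgroups of $V/\Lambda$ are the images of the lines.
\end{lemma}

\begin{proof}
The group $\pi(U)\cong U/(U\cap\Lambda)$ is divisible, and it is a Pr\"ufer group if $\dim U=1$. Suppose $\pi(U)\le\pi(U')$ and $u\in U$. Then $p^{-n}u\in U'+\Lambda$, so $u\in U'+p^n\Lambda$ for all $n$. The image $\bar\Lambda$ of $\Lambda$ in $V/U'$ is a lattice, and $\bigcap_np^n\bar\Lambda=0$ gives $u\in U'$. This proves the statement on inclusions, and injectivity.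

Identify $V/\Lambda$ with $\mathbb Q_p^r/\mathbb Z_p^r$. A Pr\"ufer subgroup is the image of a non-zero homomorphism $\mathbb Q_p/\mathbb Z_p\to(\mathbb Q_p/\mathbb Z_p)^r$, whose coordinates are multiplications by $\tau_1,\dots,\tau_r\in\mathbb Z_p$. So it is $\pi(\mathbb Q_p\tau)$ with $\tau=(\tau_1,\dots,\tau_r)\ne0$. By (F4) a divisible subgroup is a sum of Pr\"ufer subgroups, hence the image of a sum of lines.
\end{proof}

Let $F=Q/D$, a finite group acting on $D$ by conjugation, and let $D_p$ be the $p$-component of $D$. Fix an isomorphism $D_p\cong\mathbb Q_p^r/\mathbb Z_p^r$. The endomorphism ring of $D_p$ is then the matrix ring $M_r(\mathbb Z_p)$, so the action of $F$ on $D_p$ is given by a homomorphism $F\to GL_r(\mathbb Z_p)$. This makes $V_p=\mathbb Q_p^r$ a $\mathbb Q_pF$-module with an $F$-invariant lattice $\Lambda_p=\mathbb Z_p^r$, and $\pi\colon V_p\to D_p$ is $F$-equivariant. Since the bijection of Lemma~\ref{lem:dict} commutes with $F$, the $Q$-invariant divisible subgroups of $D_p$ correspond to the submodules of $V_p$. By Maschke's theorem, $V_p$ and all its submodules are direct sums of irreducible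 submodules.

\begin{lemma}\label{lem:mult}
$D$ has infinitely many $Q$-invariant divisible subgroups if and only if, for some prime $p$, the module $V_p$ contains a submodule $W\oplus\alpha(W)$ with $W$ irreducible and $\alpha\colon W\to\alpha(W)$ an isomorphism.
\end{lemma}

\begin{proof}
An invariant divisible subgroup of $D$ is the direct product of its primary components, which are invariant and divisible, and only finitely many $D_p$ are non-trivial. So we must decide when some $V_p$ has infinitely many submodules. If $V_p\ge W\oplus\alpha(W)$, the submodules $\{w+s\alpha(w):w\in W\}$ with $s\in\mathbb Q_p$ are pairwise distinct. Otherwise $V_p=W_1\oplus\dots\oplus W_k$ with pairwise non-isomorphic irreducible $W_j$. The projection of an irreducible submodule $W'$ to $W_j$ is zero or an isomorphism, so it is non-zero for exactly one $j$, and $W'=W_j$. Hence every submodule is a sum of some of the $W_j$, and there are $2^k$ submodules.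
\end{proof}

\begin{example}\label{ex:higher}
Let $D=\mathbb Q_p^2/\mathbb Z_p^2$ and $Q=D\rtimes F$ with $F$ cyclic. If $F$ has order $2$ and interchanges the coordinates, $V_p$ is the sum of the trivial and the sign module, and $D$ has four invariant divisible subgroups. If $F$ has order $2$ and acts by inversion, every subgroup of $D$ is invariant, and there are infinitely many. If $p=2$ and $F$ has order $3$ and acts by a matrix with characteristic polynomial $X^2+X+1$, which has no root modulo $2$ and hence none in $\mathbb Q_2$, then $V_2$ is irreducible and only $1$ and $D$ are invariant and divisible.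
\end{example}

\section{Finitely many invariant divisible subgroups}\label{sec:B}

Theorem~\ref{thm:B} reduces to a statement on modules.

\begin{proposition}\label{prop:mod}
Let $Q$ be a \v{C}ernikov group whose divisible part $D$ has only finitely many $Q$-invariant divisible subgroups, and let $A\ne0$ be a $\mathbb ZQ$-module. Then $\bigcap_{h\in Q}\Delta_h(A)\neq0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:mod}]
If $N=1$, then $G=Q\ne1$ has a minimal normal subgroup by (F1), and Lemma~\ref{lem:meet} applies. If $N\neq1$, then $A=Z(N)\ne1$ because $N$ is nilpotent; this is the only use of nilpotency. The subgroup $A$ is normal in $G$ and centralized by $N$, so it is a $\mathbb ZQ$-module with $\Delta_g(A)=\Delta_{gN}(A)$. By Lemma~\ref{lem:delta}(i), $P(G)$ contains $\bigcap_{h\in Q}\Delta_h(A)\ne0$.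
\end{proof}

The model for the proof of the proposition is the case $D=\mathbb Z(p^\infty)$ of Example~\ref{ex:rank1}: there, all elements but one generate a subgroup containing the fixed finite group $\langle c\rangle$, and $(1-c)A\neq0$. In general we find finite subgroups $L_1,\dots,L_l$ of $D$ and a submodule $B_0\ne0$ contained in every $[B,L_i]$, such that the normal closure of all but finitely many $d\in D$ contains some $L_i$. An element $h\in Q$ is handled through its power $h^f\in D$, where $f=|Q:D|$. The difficulty is that infinitely many $h$ may have the same exceptional power. For instance, if a group of order $2$ inverts $D=\mathbb Z(2^\infty)$, all elements outside $D$ in the semidirect product have square $1$. They are, however, all conjugate, since $c(dh)c^{-1}=c^2dh$ and every element of $D$ is a square. This is a general phenomenon.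

\begin{lemma}\label{lem:classes}
Let $Q$ be a \v{C}ernikov group with divisible part $D$, $f=|Q:D|$, and let $X\subseteq D$ be finite. Then $\{h\in Q:h^f\in X\}$ is contained in a union of finitely many conjugacy classes of $Q$.
\end{lemma}

\begin{proof}
It suffices to treat one coset $Dh$. Let $\sigma(d)=hdh^{-1}$; then $\sigma^f=1$ because $h^f\in D$. Moving all factors $h$ to the right gives $(dh)^f=\nu(d)h^f$, where $\nu(d)=d\,\sigma(d)\cdots\sigma^{f-1}(d)$ is an endomorphism of $D$. So the $d$ with $(dh)^f\in X$ form finitely many cosets of $\ker\nu$. For $c\in D$ we have $c(dh)c^{-1}=c\,\sigma(c)^{-1}dh$. Hence $dh$ and $d'h$ are conjugate whenever $d,d'$ lie in the same coset of the subgroup $D_h=\{c\,\sigma(c)^{-1}:c\in D\}$. Since $\nu\sigma=\nu$, we have $D_h\le\ker\nu$, and it remains to show that $\ker\nu/D_h$ is finite. Modulo $D_h$ we have $\sigma(c)\equiv c$ for all $c$, so $\nu(d)\equiv d^f$. Thus $\ker\nu/D_h\le(D/D_h)[f]$, which is finite by (F4) and (F2).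
\end{proof}

For a submodule $B$ and a normal subgroup $L$ of $Q$, let $[B,L]$ be the subgroup generated by all $(1-y)b$ with $y\in L$, $b\in B$. It is a submodule of $B$, since $x(1-y)b=(1-xyx^{-1})xb$; and $L$ acts trivially on $B/B'$ if and only if $[B,L]\le B'$.

\begin{proof}[Proof of Proposition~\ref{prop:mod}]
\emph{Step 1: reduction to finite centralizers.} To build $B_0$ we shall form iterated commutators with finite subgroups, and we must know that they do not vanish. For a submodule $B\ne0$ of $A$, the centralizer $C_D(B)$ is $Q$-invariant, so $C_D(B)^\circ$ is one of the finitely many $Q$-invariant divisible subgroups. Choose $B$ with $D_0=C_D(B)^\circ$ maximal. If $0\ne B'\le B$ is a submodule, then $C_D(B')^\circ\ge D_0$, so $C_D(B')^\circ=D_0$ and $C_D(B')/D_0$ is finite by (F3). Now $B$ is a module for $Q/D_0$, which satisfies the hypothesis by Lemma~\ref{lem:quot}, and $\Delta_{hD_0}(B)=\Delta_h(B)\le\Delta_h(A)$. Replacing $Q$ by $Q/D_0$, we have to show $\bigcap_h\Delta_h(B)\ne0$ under the assumption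
\begin{equation}\label{eq:fin}
C_D(B')\text{ is finite for every submodule }0\ne B'\le B .
\end{equation}

\emph{Step 2: the subgroups $L_i$ and the submodule $B_0$.} Let $E_1,\dots,E_l$ ($l\ge0$) be the minimal non-trivial $Q$-invariant divisible subgroups of $D$. Every non-trivial $Q$-invariant divisible subgroup contains one of them. The primary components of $E_i$ are invariant and divisible, so $E_i$ is a $p_i$-group for one prime $p_i$. Put $B_{(0)}=B$. Given a submodule $B_{(i-1)}\ne0$, the infinite group $E_i=\bigcup_aE_i[p_i^a]$ does not centralize it, by \eqref{eq:fin}. So some $L_i=E_i[p_i^a]$ does not centralize it; $L_i\ne1$ is finite and normal in $Q$. Put $B_{(i)}=[B_{(i-1)},L_i]\ne0$. Then $B_0=B_{(l)}$ satisfies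
\[
0\neq B_0\le B_{(i)}\le[B,L_i]\qquad(i=1,\dots,l).
\]
This is the essential use of the hypothesis: the descending chain of the $B_{(i)}$ stops after finitely many steps. (The choice $a=1$ need not work, as $(1-u)(1-v)(1-uv)=0$ in Section~\ref{sec:wreath} shows.)

\emph{Step 3: few elements are small.} Call $d\in D$ \emph{small} if $\langle d\rangle^Q$ contains no $L_i$, and let $X$ be the set of small elements. We claim that $X$ is finite. Powers of small elements are small. Suppose $X$ is infinite. By (F2) the orders of its elements are unbounded and involve finitely many primes, so for some prime $p$ their $p$-parts are unbounded, and passing to powers we find elements of order $p^n$ in $X$ for all $n$. The $p$-elements of $X$ form an infinite tree with root $1$, in which the parent of $d\neq1$ is $d^p$; each vertex has finitely many children by (F2). K\"onig's lemma (an infinite rooted tree with finite branching has an infinite branch) gives $d_n\in X$ of order $p^n$ with $d_{n+1}^p=d_n$ for all $n\ge1$. The ascending union $R=\bigcup_n\langle d_n\rangle^Q$ is generated by the conjugates of the Pr\"ufer group $\langle d_1,d_2,\dots\rangle$,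 so it is a non-trivial $Q$-invariant divisible subgroup of $D$. Hence $R\ge E_i\ge L_i$ for some $i$. As $L_i$ is finite, $L_i\le\langle d_n\rangle^Q$ for some $n$, contradicting $d_n\in X$.

\emph{Step 4: if $h\in Q$ and $h^f\notin X$, then $B_0\le\Delta_h(B)$.} Here $f=|Q:D|$. Put $d=h^f\in D$, so that $\langle d\rangle^Q\ge L_i$ for some $i$. The element $h$ acts trivially on the module $B/\Delta_h(B)$. The kernel of the action of $Q$ on this module is normal, so it contains $\langle d\rangle^Q\ge L_i$. Thus $B_0\le[B,L_i]\le\Delta_h(B)$.

\emph{Step 5: conclusion.} By Step 3 and Lemma~\ref{lem:classes} there are $h_1,\dots,h_k\in Q$ such that every $h$ with $h^f\in X$ is conjugate to some $h_j$, and then $\Delta_h(B)=\Delta_{h_j}(B)$. By Lemma~\ref{lem:delta}(ii), $B'=B_0\cap\bigcap_j\Delta_{h_j}(B)\ne0$, and with Step 4 we get $B'\le\Delta_h(B)$ for all $h\in Q$.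
\end{proof}

\section{Infinitely many invariant divisible subgroups}\label{sec:C}

Let $Q$ and $D$ be as in Theorem~\ref{thm:C}. We want to imitate Section~\ref{sec:wreath} in a group $A\rtimes Q$. If $q\in D$, the normal closure of $C_G((a,q))$ contains $(1-q')A$ for all conjugates $q'$ of $q$. So in the analogue of \eqref{eq:IE} only $Q$-invariant subgroups $E$ are of use, and the separation argument needs every relevant character to vanish on such an $E$.

Take $W\oplus\alpha(W)\le V_p$ from Lemma~\ref{lem:mult}, with its submodules
\[
W_\eta=\{\eta_1w+\eta_2\alpha(w):w\in W\},\qquad 0\ne\eta=(\eta_1,\eta_2)\in\mathbb Q_p^2 .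
\]
The linear form $w+\alpha(w')\mapsto\lambda_1(w)+\lambda_2(w')$ vanishes on $W_\eta$ if and only if $\eta_1\lambda_1+\eta_2\lambda_2=0$. Such an $\eta$ exists only if $\lambda_1,\lambda_2\in W^*$ are linearly dependent. We therefore fix one form $\lambda$ and admit only its multiples. In group terms, we replace the regular module by a permutation module $\mathbb Z[Q/H]$, so that only characters trivial on $H$ occur. The \emph{core} $H_Q=\bigcap_{x\in Q}xHx^{-1}$ is the largest normal subgroup of $Q$ inside $H$ and is the kernel of the action of $Q$ on the set $Q/H$ of left cosets.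

\begin{lemma}\label{lem:setup}
Suppose $D$ has infinitely many $Q$-invariant divisible subgroups. Then there are a prime $p$ and $p$-subgroups $H\le Y\le D$ such that
\begin{enumerate}
\item[(a)] $Y/H\cong\mathbb Z(p^\infty)\times\mathbb Z(p^\infty)$;
\item[(b)] every Pr\"ufer subgroup of $Y/H$ is $EH/H$ for some $Q$-invariant divisible subgroup $E\le Y$;
\item[(c)] $H_Q$ is finite, and $H=1$ if $Q$ is abelian.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $U=W\oplus\alpha(W)\le V_p$, $\Lambda=U\cap\Lambda_p$ and $Y=\pi(U)\cong U/\Lambda$. Fix $0\ne\lambda\in W^*$ and define the linear surjection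
\[
\varphi\colon U\to\mathbb Q_p^2,\qquad\varphi(w+\alpha(w'))=(\lambda(w),\lambda(w')).
\]
Then $\Gamma=\varphi(\Lambda)$ is a lattice, and $\varphi$ induces an epimorphism $Y\to\mathbb Q_p^2/\Gamma$. Its kernel corresponds to $\varphi^{-1}(\Gamma)/\Lambda=(\ker\varphi+\Lambda)/\Lambda$, so it is $H=\pi(\ker\varphi)$. This gives (a).

Since $\varphi(\eta_1w+\eta_2\alpha(w))=\lambda(w)\eta$, we have $\varphi(W_\eta)=\mathbb Q_p\eta$. By Lemma~\ref{lem:dict}, the Pr\"ufer subgroups of $\mathbb Q_p^2/\Gamma$ are the images of the lines $\mathbb Q_p\eta$, hence the images of the $Q$-invariant divisible subgroups $\pi(W_\eta)\le Y$. This gives (b).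

If $H_Q$ were infinite, then $(H_Q)^\circ$ would be a non-trivial $Q$-invariant divisible subgroup by (F3), so $(H_Q)^\circ=\pi(U')$ for a submodule $U'\ne0$, and $U'\le\ker\varphi$ by Lemma~\ref{lem:dict}. An irreducible submodule of $U'$ has a non-zero projection to $W$ or to $\alpha(W)$, and this projection is onto. Then one coordinate of $\varphi$ is non-zero on $U'$, a contradiction. If $Q$ is abelian, $F$ acts trivially, so $\dim W=1$, the map $\varphi$ is injective and $H=1$.
\end{proof}

\begin{proposition}\label{prop:perm}
Let $Q$ be a \v{C}ernikov group with divisible part $D$, and let $H\le Y\le D$ be $p$-subgroups satisfying {\rm(a)}, {\rm(b)} and $H_Q=1$. Let $A=\mathbb Z[Q/H]$ and $G=A\rtimes Q$. Then $P(G)=1$.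
\end{proposition}

\begin{proof}
Let $T\ni1$ be a transversal of $D$ in $Q$, a finite set, and $M=\mathbb Z[D/H]\le A$. Then $A=\bigoplus_{t\in T}tM$, the summands corresponding to the $D$-orbits on $Q/H$, and $d\cdot tm=t\,(t^{-1}dt)m$ for $d\in D$, $m\in M$. So $d$ acts on the $t$-component as multiplication by $(t^{-1}dt)H$ in the group ring $M$. Let $\mathcal E$ be the set of $Q$-invariant divisible $E\le Y$ with $EH/H$ a Pr\"ufer group. For $E\in\mathcal E$ and $m\ge1$ put
\begin{align*}
J_{E,m}&=\ker\bigl(\mathbb Z[Q/H]\to(\mathbb Z/p^m)[Q/EH]\bigr),\\
I_{E,m}&=\ker\bigl(\mathbb Z[D/H]\to(\mathbb Z/p^m)[D/EH]\bigr).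
\end{align*}
Then $J_{E,m}$ is a $Q$-submodule of $A$, and $J_{E,m}=\bigoplus_ttI_{E,m}$.

\emph{Claim 1: $\bigcap_{E,m}J_{E,m}=0$.} By the decomposition it suffices to show $\bigcap_{E,m}I_{E,m}=0$. Let $0\ne x\in M$. Lemma~\ref{lem:sep}, applied to $Y/H\le D/H$, gives a Pr\"ufer subgroup of $Y/H$ modulo which $x$ survives. By (b) it is $EH/H$ with $E\in\mathcal E$. So $x$ has non-zero image in $\mathbb Z[D/EH]$, and $x\notin I_{E,m}$ as soon as $p^m$ does not divide all coefficients of this image.

\emph{Claim 2: for $E\in\mathcal E$ and $m\ge1$ there is $g\in G$ with $C_G(g)^G\cap A\le J_{E,m}$.} We take $g=(a,q)$ with $q\in E$. Two points are new compared with Proposition~\ref{prop:wreath}: $q$ must have large order on every component $tM$ at once, and $a$ must prevent centralizing elements from permuting the components.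

\emph{Choice of $q$.} For $t\in T$ the homomorphism $E\to EH/H$, $e\mapsto(t^{-1}et)H$, is surjective, because $E$ is $Q$-invariant. Let $K_t$ be the set of $e$ whose image has order less than $p^m$. It is the preimage of a finite subgroup of a Pr\"ufer group, so it has infinite index in $E$. A group is not a union of finitely many subgroups of infinite index (B.~H.~Neumann, 1954). In our case a count shows this: $E$ is the ascending union of the finite groups $E[p^k]$, so for large $k$ each $K_t\cap E[p^k]$ has index greater than $|T|$ in $E[p^k]$, and these $|T|$ subgroups have fewer than $|E[p^k]|$ elements in total. Choose $q\in E\setminus\bigcup_tK_t$. Then $q_t=(t^{-1}qt)H\in EH/H$ has order $p^{n_t}$ with $n_t\ge m$, for every $t\in T$.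

\emph{Choice of $a$.} Let $c_t$ ($t\in T$) be distinct positive integers and $a=p^m\sum_{t\in T}c_t\,tH$.

\emph{The second coordinate of the centralizer.} Let $(b,r)\in C_G(g)$, so $rq=qr$ and $(1-r)a=(1-q)b$ by \eqref{eq:cent}. By Lemma~\ref{lem:ring}(i), $A/(1-q)A$ is free abelian on the $\langle q\rangle$-orbits of $Q/H$. The element $r$ permutes these orbits, since it commutes with $q$, and it fixes the image $\bar a$ of $a$. The points $tH$ lie in distinct $D$-orbits, hence in distinct $\langle q\rangle$-orbits, so $\bar a$ has the distinct non-zero coefficients $p^mc_t$ on the orbits of the points $tH$ and zero elsewhere. Therefore $r$ fixes each of these orbits: $rtH=q^{i}tH$ for some $i=i(t)\ge0$, that is,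
\[
t^{-1}rt\in(t^{-1}qt)^{i}H\subseteq EH\qquad(t\in T).
\]
So $r\in D$ (take $t=1$) and $(t^{-1}rt)H=q_t^{\,i(t)}$. Let $R=(EH)_Q$. As $D$ is abelian, it normalizes $EH$, so $R=\bigcap_{t\in T}t(EH)t^{-1}$, and $r\in R$.

\emph{The first coordinate.} Write $b=\sum_ttb_t$ with $b_t\in M$. The $t$-component of $(1-q)b=(1-r)a$ is
\[
(1-q_t)\,b_t=p^mc_t\bigl(1-q_t^{\,i(t)}\bigr).
\]
By Lemma~\ref{lem:ring}(iii), $b_t\in(1-q_t)M+p^{n_t}M+p^mM$. This lies in $I_{E,m}$, because $q_t\in EH/H$ and $n_t\ge m$. Hence $b\in J:=J_{E,m}$.

\emph{Normality.} We have shown $C_G(g)\le JR$. The core $R$ acts trivially on $Q/EH$, hence on $A/J\cong(\mathbb Z/p^m)[Q/EH]$. So $A/J$ is a $Q/R$-module, and $JR$ is the kernel of the natural homomorphism $G\to(A/J)\rtimes(Q/R)$. Thus $C_G(g)^G\le JR$ and $C_G(g)^G\cap A\le JR\cap A=J$.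

\emph{Conclusion.} By the two claims $P(G)\cap A=1$. Both subgroups are normal, so $[P(G),A]\le P(G)\cap A=1$. Since $H_Q=1$, the group $Q$ acts faithfully on $A$, so $C_G(A)=A$. Hence $P(G)\le A$, and $P(G)=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Take $H\le Y\le D$ from Lemma~\ref{lem:setup} and put $C=H_Q$, a finite normal subgroup of $Q$ inside $D$, trivial if $Q$ is abelian. By Lemma~\ref{lem:quot}, $Q/C$ has divisible part $D/C$. The subgroups $H/C\le Y/C$ satisfy (a), since $(Y/C)/(H/C)\cong Y/H$, and (b), with the invariant divisible subgroups $EC/C$. The core of $H/C$ in $Q/C$ is $H_Q/C=1$. Proposition~\ref{prop:perm} applied to $Q/C$ gives $G=A\rtimes(Q/C)$ with $A$ free abelian and $P(G)=1$.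
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
If (2) holds, it holds for every homomorphic image of $Q$ by Lemma~\ref{lem:quot}, and Theorem~\ref{thm:B} gives (1). If (2) fails, the group $G$ of Theorem~\ref{thm:C} is non-trivial, has the abelian normal subgroup $A$ with $G/A\cong Q/C$, and has $P(G)=1$; so (1) fails.

Let $Q$ be abelian. Then $F$ acts trivially on each $V_p$, the irreducible submodules are the lines, and any two of them are isomorphic. By Lemma~\ref{lem:mult}, condition (2) means $\dim V_p\le1$ for all $p$, that is, $D$ has rank at most $1$ for each prime. This is equivalent to $D$ being locally cyclic: finitely many elements of a product of Pr\"ufer groups for distinct primes generate a cyclic group, while $D[p]$ is finite and not cyclic if $\dim V_p\ge2$. Finally let (1$'$) be condition (1) with ``isomorphic to $Q$''. Then (1) implies (1$'$) trivially. If (2) fails, Theorem~\ref{thm:C} with $C=1$ gives $G$ with $G/A\cong Q$ and $P(G)=1$, so (1$'$) fails. Hence (1$'$) is equivalent to (1) and (2).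
\end{proof}

\begin{thebibliography}{1}

\bibitem{BDIT}
Mattia Brescia, Bernardo Giuseppe Di Siena, Ernesto Ingross, Marco Trombetti,
\emph{The Pseudocentre of a Group (with an appendix by Anthony Genevois)},
arXiv:2511.21175 (2025).

\end{thebibliography}
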